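\title{Non-squeezing in the locally conformally symplectic manifold $\mathbb{R}^{2n}\times S^1\times S^1$}

\begin{abstract}
We consider $\mathbb{R}^{2n}\times S^1\times S^1$ with the locally conformally symplectic structure obtained from the prequantization space $\mathbb{R}^{2n}\times S^1$. We prove that for $\pi R^2\geq 1$ no compactly supported Hamiltonian map of this manifold sends the closure of $U=B_R\times S^1\times S^1$ into $U$. On a cyclic cover the statement becomes a non-squeezing theorem for solid paraboloids under Hamiltonian isotopies of a symplectic manifold. We prove the latter by a finite-dimensional reduction of the action functional on loops that wind $k$ times around a circle factor, for a large prime $k$, and by comparing the $\mathbb{Z}_k$-equivariant cohomology of sublevel sets with that of their fixed point sets.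
\end{abstract}

\section{The problem and the result}\label{sec:intro}

Throughout, $S^1=\mathbb{R}/\mathbb{Z}$ and $n\geq 1$ is an integer. A \emph{locally conformally symplectic} (lcs) manifold is a triple $(M,\omega,\mathfrak b)$, where $\mathfrak b$ is a closed one-form, the \emph{Lee form}, and $\omega$ is a nondegenerate two-form with
\[
d^{\mathfrak b}\omega:=d\omega+\mathfrak b\wedge\omega=0 .
\]
On an open set where $\mathfrak b=df$ we have $d(e^f\omega)=e^f d^{\mathfrak b}\omega=0$. Thus $\omega$ is locally conformal to a symplectic form, which is determined up to a positive constant factor. A smooth function $H:M\times[0,1]\to\mathbb{R}$ defines a time-dependent vector field $X_t$ by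
\[
\omega(X_t,\cdot)=d^{\mathfrak b}H_t:=dH_t+H_t\,\mathfrak b ,
\]
and the time-$1$ map of its flow is called a \emph{Hamiltonian lcs map}. It is \emph{compactly supported} if it is generated by some $H$ with support in $K\times[0,1]$ for a compact set $K\subset M$; then $X_t$ vanishes outside $K$ and the flow exists for all $t\in[0,1]$.

A contact manifold $(C,\alpha)$ gives rise to an lcs manifold, its \emph{$\mathfrak{lcs}$-fication}: the product $C\times S^1$ with $\mathfrak b=ds$, where $s$ is the angular coordinate of period $1$ on the new circle, and $\omega=d^{\mathfrak b}\alpha=d\alpha+ds\wedge\alpha$. We apply this to the prequantization space $C=\mathbb{R}^{2n}\times S^1$ of $\mathbb{R}^{2n}$, with coordinates $(x,y,\theta)$ and contact form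
\[
\alpha=d\theta-\lambda,\qquad \lambda=\tfrac12\sum_{i=1}^n(y_i\,dx_i-x_i\,dy_i).
\]
From now on $M=\mathbb{R}^{2n}\times S^1\times S^1$, with coordinates $(x,y,\theta,s)$, carries this structure. We write $z=x+iy\in\mathbb{C}^n$, and $B_R$ is the open ball of radius $R$ about the origin in $\mathbb{R}^{2n}$. The following problem comes from \cite{OS}: prove or disprove that for $R\geq1$ no compactly supported Hamiltonian lcs map of $M$ sends the closure of $B_R\times S^1\times S^1$ into $B_R\times S^1\times S^1$. Since $R\geq 1$ implies $\pi R^2\geq\pi>1$, the next theorem shows that the statement is true.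

\begin{theorem}\label{thm:A}
Let $n\geq1$, $\pi R^2\geq1$ and $U=B_R\times S^1\times S^1$. There is no compactly supported Hamiltonian lcs map $\phi$ of $\mathbb{R}^{2n}\times S^1\times S^1$ with $\phi(\overline U)\subset U$.
\end{theorem}

Nothing is claimed for $\pi R^2<1$.

On a symplectic manifold, that is, for $\mathfrak b=0$, Hamiltonian maps preserve volume, and this alone forbids a strict squeezing of a relatively compact domain. On an lcs manifold, Cartan's formula and $d\omega=-\mathfrak b\wedge\omega$ give
\[
\mathcal L_{X_t}\omega=dH_t\wedge\mathfrak b-\mathfrak b(X_t)\,\omega+\mathfrak b\wedge dH_t=-\mathfrak b(X_t)\,\omega ,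
\]
so $\omega$ is preserved only up to a positive factor. Domains of arbitrary size can indeed be squeezed.

\begin{example}\label{ex:dilation}
On the open subset $\{|\theta|<\frac12\}$ of $M$ the coordinate $\theta$ is a real function. The field $X=\partial_s-\theta\,\partial_\theta-\frac12\sum(x_i\partial_{x_i}+y_i\partial_{y_i})$ satisfies $\iota_Xd\alpha=\lambda$, $ds(X)=1$ and $\alpha(X)=-\theta$, hence $\iota_X\omega=\lambda+\alpha+\theta\,ds=d^{\mathfrak b}\theta$. Its flow $(z,\theta,s)\mapsto(e^{-t/2}z,e^{-t}\theta,s+t)$ maps $K=\overline{B_R}\times[-\frac14,\frac14]\times S^1$ into the interior of $K$ for $t>0$. Cutting off $H=\theta$ outside a neighborhood of $K$, we obtain, for every $R$, a compactly supported Hamiltonian lcs map of $M$ that sends $K$ into its interior.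
\end{example}

This contraction shrinks the $\theta$-direction together with the ball, and it is not available for a domain that contains whole $\theta$-circles. An obstruction to squeezing $U$ must therefore come from loops around the $\theta$-circle, and it is natural that it compares the area $\pi R^2$ with the length $1$ of that circle.

\begin{remark}
Theorem~\ref{thm:A} contains a statement about contact isotopies of $C$. Let $\psi_t$ be a compactly supported contact isotopy with generating field $X_t$, so that $\mathcal L_{X_t}\alpha=g_t\alpha$, and let $K_t=\alpha(X_t)$. Then $\iota_{X_t}d\alpha=g_t\alpha-dK_t$, and the field $X_t-g_t\partial_s$ on $M$ satisfies $\iota_{X_t-g_t\partial_s}\omega=-dK_t-K_t\,ds=d^{\mathfrak b}(-K_t)$. Its flow projects to $\psi_t$. Hence $\psi_1(\overline{B_R}\times S^1)\not\subset B_R\times S^1$ for $\pi R^2\geq1$. The theorem also allows Hamiltonians that depend on $s$.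
\end{remark}

Section~\ref{sec:cover} reduces Theorem~\ref{thm:A} to a symplectic statement, Theorem~\ref{thm:B}, and Section~\ref{sec:idea} explains the idea of its proof. Sections~\ref{sec:red}--\ref{sec:pairs} develop the tools, and Section~\ref{sec:proof} completes the proof.

\section{Unwrapping the Lee circle}\label{sec:cover}

The Lee form becomes exact on the cover where $s$ is a real variable, and there the problem becomes symplectic. Let $P=\mathbb{C}^n\times\mathbb{R}\times S^1$ with coordinates $(z,r,\theta)$, put $p=\pi|z|^2$, and let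
\[
\Lambda=r\,d\theta-\lambda=r\,d\theta+\tfrac12\sum(x_i\,dy_i-y_i\,dx_i),\qquad \Omega=d\Lambda=dr\wedge d\theta+\sum dx_i\wedge dy_i .
\]
Let $P_+=\{r>0\}$ and, for $0<a<\infty$, let $P_a=\{p<ar\}$. The sets $P_a$ are solid paraboloids times a circle; they increase with $a$ and their union is $P_+$.

\begin{theorem}\label{thm:B}
Let $a>1$ and $0<a'<a$. There is no smooth isotopy $(\varphi_\sigma)_{\sigma\in[0,1]}$ of diffeomorphisms of $P_+$ with $\varphi_0=\mathrm{id}$, generated by a time-dependent vector field $Y_\sigma$ such that $\iota_{Y_\sigma}\Omega$ is exact for each $\sigma$, and with $\varphi_1(P_a)\subset P_{a'}$.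
\end{theorem}

\begin{proof}[Proof of Theorem~\ref{thm:A} from Theorem~\ref{thm:B}]
Let $\tilde M=\mathbb{R}^{2n}\times S^1\times\mathbb{R}$ be the cover of $M$ on which $s$ is real. There $e^s\omega=d(e^s\alpha)$, and the equation $\iota_{X}\omega=dH+H\,ds$, multiplied by $e^s$, reads $\iota_X d(e^s\alpha)=d(e^sH)$. The map
\[
\Phi:\tilde M\to P_+,\qquad (z,\theta,s)\mapsto(e^{s/2}z,\,e^s,\,\theta),
\]
is a diffeomorphism. For $\mu=e^{s/2}$ we have $\mu x\,d(\mu y)-\mu y\,d(\mu x)=\mu^2(x\,dy-y\,dx)$, because the terms with $d\mu$ cancel. Hence $\Phi^*\lambda=e^s\lambda$ and $\Phi^*\Lambda=e^s\alpha$. The inequality $|z|<\varrho$ is equivalent to $\pi|e^{s/2}z|^2<\pi\varrho^2e^s$, so $\Phi$ carries the preimage of $B_\varrho\times S^1\times S^1$ onto $P_{\pi\varrho^2}$.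

Let $\phi_t$ be the flow of a compactly supported Hamiltonian $H$ on $M$. The flow of the lifted vector field on $\tilde M$ covers $\phi_t$, and $\Phi$ conjugates it to an isotopy $\varphi_t$ of $P_+$ whose generating field $Y_t$ satisfies $\iota_{Y_t}\Omega=d\big((e^sH_t)\circ\Phi^{-1}\big)$. Suppose that $\phi_1(\overline U)\subset U$. The set $\phi_1(\overline U)$ is compact, so it lies in $B_{R'}\times S^1\times S^1$ for some $R'<R$. The open set $\phi_1^{-1}(B_{R'}\times S^1\times S^1)$ contains the compact set $\overline U$, hence contains $B_{R''}\times S^1\times S^1$ for some $R''>R$. With $a=\pi R''^2>\pi R^2\geq1$ and $a'=\pi R'^2<a$ we get $\varphi_1(P_a)\subset P_{a'}$, contrary to Theorem~\ref{thm:B}.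
\end{proof}

Theorem~\ref{thm:B} requires neither compact support nor compatibility with the deck transformations of $\tilde M\to M$. The isotopy to the identity, however, matters.

\begin{example}\label{ex:twist}
Let $\Theta(z,r,\theta)=(e^{-2\pi i\theta}z,\,r+p,\,\theta)$. Since $-\lambda=\frac12\operatorname{Im}\sum\bar z_j\,dz_j$, we have $\Theta^*(-\lambda)=-\lambda-p\,d\theta$, and so $\Theta^*\Lambda=\Lambda$. The inequality $p<ar$ is equivalent to $p<\frac{a}{1+a}(r+p)$, so $\Theta(P_a)=P_{a/(1+a)}$; also $\Theta(P_+)=P_1$. Thus an embedding $P_+\to P_+$ that preserves $\Lambda$ squeezes every $P_a$, and no invariant of $(P_a,\Lambda)$ as an abstract manifold with a one-form can prove Theorem~\ref{thm:B}. In terms of $1/a$, the map $\Theta$ is the shift $1/a\mapsto1/a+1$. Integer parts of multiples of $1/a$ will govern the whole proof.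
\end{example}

\section{Closed orbits and the idea of the proof}\label{sec:idea}

\subsection*{Orbits and their action}
For $h\in C_c^\infty(P)$ define $X_h$ by $\iota_{X_h}\Omega=-dh$. In coordinates the flow is
\begin{equation}\label{eq:ham}
\dot z=i\nabla_zh,\qquad \dot r=-h_\theta,\qquad\dot\theta=h_r ,
\end{equation}
where $\nabla_zh=h_x+ih_y$. If $h$ is a function of $p$ and $r$ only, then $\nabla_zh=2\pi h_pz$, both $p$ and $r$ are constant along the flow, and
\begin{equation}\label{eq:rot}
z(t)=e^{2\pi ih_pt}z(0),\qquad\theta(t)=\theta(0)+h_rt .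
\end{equation}
For an integer $k\geq1$, a \emph{$k$-orbit} of $h$ is an integral curve $\gamma:\mathbb{R}/k\mathbb{Z}\to P$ of $X_h$ whose $\theta$-component has degree $k$. The \emph{action} of a loop $\gamma:\mathbb{R}/k\mathbb{Z}\to P$ is
\[
A_h(\gamma)=\int_\gamma\Lambda-\int_0^kh(\gamma(t))\,dt .
\]
An integral curve through a point outside $\operatorname{supp}h$ is constant and has degree $0$, so every $k$-orbit lies in $\operatorname{supp}h$. The next lemma is the only place where exactness of $\iota_{Y_\sigma}\Omega$ is used.

\begin{lemma}\label{lem:inv}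
Let $\varphi_\sigma$ be an isotopy of $P_+$ with $\varphi_0=\mathrm{id}$ whose generating field $Y_\sigma$ has $\iota_{Y_\sigma}\Omega$ exact. Let $h\in C_c^\infty(P)$ have support in $P_+$, and let $h^\sigma$ be $h\circ\varphi_\sigma^{-1}$ extended by $0$ to $P$. Then $h^\sigma$ is a smooth family, $\bigcup_\sigma\operatorname{supp}h^\sigma$ is a compact subset of $P_+$, the $k$-orbits of $h^\sigma$ are exactly the curves $\varphi_\sigma\circ\gamma$ with $\gamma$ a $k$-orbit of $h$, and $A_{h^\sigma}(\varphi_\sigma\circ\gamma)=A_h(\gamma)$.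
\end{lemma}

\begin{proof}
The union of the supports is the image of the compact set $[0,1]\times\operatorname{supp}h$ under $(\sigma,w)\mapsto\varphi_\sigma(w)$, so extension by $0$ gives a smooth function on $[0,1]\times P$. Since $\mathcal L_{Y_\sigma}\Omega=d\iota_{Y_\sigma}\Omega=0$, each $\varphi_\sigma$ preserves $\Omega$, and $X_{h^\sigma}=(\varphi_\sigma)_*X_h$ on $P_+$. All $k$-orbits of $h$ and $h^\sigma$ lie in $P_+$, and $\varphi_\sigma\circ\gamma$ is homotopic to $\gamma$, so it has the same degree. This gives the correspondence of orbits. The form $\frac{d}{d\sigma}\varphi_\sigma^*\Lambda=\varphi_\sigma^*\big(d(\Lambda(Y_\sigma))+\iota_{Y_\sigma}\Omega\big)$ is exact, so $\int_\gamma\varphi_\sigma^*\Lambda$ does not depend on $\sigma$; and $h^\sigma\circ\varphi_\sigma\circ\gamma=h\circ\gamma$.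
\end{proof}

\subsection*{The idea}
This subsection is a guide and is not used in the proofs. Suppose that $\varphi_1(P_a)\subset P_{a'}$ with $1<a'<a$. Take a bump function $h$ with values in $[0,1]$ supported in $P_a$, and a bump function $g$ supported in $P_{a'}$ that equals $1$ on $\varphi_1(\operatorname{supp}h)$. Then $h^1\leq g$. To each Hamiltonian $h$ we attach a closed subset $Q_h$ of a fixed finite-dimensional manifold $E$, a substitute for the set of loops of degree $k$ with action at most $0$. It grows with $h$, and it moves by an ambient isotopy along any family in which no $k$-orbit has action $0$. By Lemma~\ref{lem:inv} a squeezing then yields a map of pairs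
\begin{equation}\label{eq:map}
(E,Q_h)\cong(E,Q_{h^1})\hookrightarrow(E,Q_g).
\end{equation}

Take $h$ essentially of the form $\rho(r-p/a)$, where $\rho$ rises steeply from $0$ to $1$. By \eqref{eq:rot}, along a $k$-orbit $\rho'=1$, and $z$ turns through the angle $-2\pi k/a$. If $k/a\notin\mathbb{Z}$, all $k$-orbits lie on the axis $z=0$, at the two heights $r_1<r_2$ where $\rho'=1$. Only those at height $r_1$ have positive action, so $(E,Q_h)$ looks like $S^1\times(D^d,S^{d-1})$, where $d$ is a Morse index. To see how $d$ depends on $a$, evaluate the action on loops $(z(t),r_1,t)$ to second order in $z$. The quadratic part is $\int_0^k\big(\frac12\operatorname{Im}\sum\bar z_l\dot z_l+\frac\pi a|z|^2\big)dt$, which on $z=c\,e^{2\pi ijt/k}$ equals $\pi k|c|^2(\frac jk+\frac1a)$. The negative directions are the modes $j<-k/a$, so $d=\mathrm{const}-2n\lfloor k/a\rfloor$.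

For a single $k$ this is not enough. If $k=1$, then $\lfloor1/a\rfloor=0$ for all $a>1$. No orbit off the axis appears as $a$ increases to infinity, and comparison with one very large Hamiltonian shows that \eqref{eq:map} is a homotopy equivalence; but the two indices agree, and there is no contradiction. If $k$ is large, the index for $h$ exceeds the index for $g$; but nothing prevents a map from a sphere to a sphere of lower dimension from being trivial. The group $G=\mathbb{Z}_k$, acting on loops of period $k$ by the time shift $t\mapsto t+1$, ties the two cases together: its fixed points are the loops of period $1$ traversed $k$ times. So \eqref{eq:map} is an equivariant map that lowers the dimension and is an equivalence on fixed point sets.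

The smallest case is $n=1$, $k=2$, say $a=\frac52$ and $a'=\frac32$. The negative modes $e^{\pi ijt}$ are $j\leq-1$ for $a$ and $j\leq-2$ for $a'$. They differ by the mode $j=-1$, on which the shift acts by $-1$, while the fixed modes, those with $j$ even, are negative for $j\leq-2$ in both cases. The following example shows by hand why such a map cannot exist.

\begin{example}\label{ex:toy}
Let $\mathbb{Z}_2$ act on $S^2=\mathbb{C}\cup\{\infty\}$ by $z\mapsto-z$ and on $S^1=\mathbb{R}/\mathbb{Z}$ by $x\mapsto-x$. The fixed points are $0,\infty$ and $0,\frac12$. There is no equivariant continuous map $f:S^2\to S^1$ with $f(0)=0$ and $f(\infty)=\frac12$. Indeed, let $\tilde f:S^2\to\mathbb{R}$ be the lift of $f$ with $\tilde f(0)=0$. Then $z\mapsto-\tilde f(-z)$ is also a lift of $f$ vanishing at $0$, so it equals $\tilde f$, and $\tilde f(\infty)=-\tilde f(\infty)=0$. Without equivariance such a map exists, for instance $f(z)=|z|^2/(2+2|z|^2)$. In the direction of increasing dimension, which corresponds to the true inclusion $P_{a'}\subset P_a$, the inclusion $\mathbb{R}\cup\{\infty\}\subset\mathbb{C}\cup\{\infty\}$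 is equivariant and bijective on fixed points.
\end{example}

In higher dimensions the lifting argument is replaced by equivariant cohomology: the Thom class of the target is nonzero on the fixed set, while the source has no equivariant cohomology in that degree.

\section{Finite-dimensional reduction of the action}\label{sec:red}

Fix an integer $k\geq1$. Let $L^2$ and $H^1$ denote the spaces of loops $u=(z,\zeta):\mathbb{R}/k\mathbb{Z}\to\mathbb{C}^n\times\mathbb{C}$ of these classes, and let $\langle\cdot,\cdot\rangle$ and $\|\cdot\|$ be the real $L^2$ product and norm. For $u\in H^1$ with $\zeta=r+i\vartheta$ put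
\[
\gamma_u(t)=(z(t),\,r(t),\,\vartheta(t)+t)\in P .
\]
If $\gamma$ is an $H^1$ loop of degree $k$, then $\theta(t)-t$ has degree $0$ and lifts to a real periodic function. Hence $\gamma=\gamma_u$ for some $u$, unique up to adding an integer multiple of $i\mathbf e$, where $\mathbf e=(0,1)\in\mathbb{C}^n\times\mathbb{C}$ is viewed as a constant loop. Let
\[
\hat h(t,z,\zeta)=h(z,\operatorname{Re}\zeta,\operatorname{Im}\zeta+t),
\]
which is $1$-periodic in $t$; its Euclidean gradient in $(z,\zeta)$ is $\nabla\hat h=(\nabla_zh,\,h_r+ih_\theta)$. Let $L=-i\,d/dt$. For one complex component $x+iy$ we have $\langle L(x+iy),x+iy\rangle=\int(x\dot y-y\dot x)$, and $\int r\dot\vartheta=\frac12\int(r\dot\vartheta-\vartheta\dot r)$ by integration by parts. Therefore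
\[
\mathcal A_h(u):=A_h(\gamma_u)=\tfrac12\langle Lu,u\rangle+\langle\mathbf e,u\rangle-\int_0^k\hat h(t,u(t))\,dt .
\]
This is a smooth function on $H^1$ with $d\mathcal A_h(u)\xi=\langle\operatorname{grad}\mathcal A_h(u),\xi\rangle$, where
\[
\operatorname{grad}\mathcal A_h(u)=Lu+\mathbf e-\nabla\hat h(\cdot,u).
\]
The equation $\operatorname{grad}\mathcal A_h(u)=0$ reads $-i\dot z=\nabla_zh$ and $\dot\vartheta-i\dot r+1=h_r+ih_\theta$, which is \eqref{eq:ham} for $\gamma_u$. So the zeros of the gradient are the $u$ for which $\gamma_u$ is a $k$-orbit.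

The operator $L$ acts on the mode $c\,e^{2\pi ijt/k}$ by $2\pi j/k$, with $j$ ranging over all of $\mathbb{Z}$. Critical points of $\mathcal A_h$ thus have infinitely many positive and infinitely many negative directions, and Morse theory does not apply directly. On the high modes, however, $L$ dominates the second derivative of $h$, and the high modes can be eliminated by a contraction argument.

Fix constants $c_0,c_1,c_2>0$, and let $\mathcal K$ be the set of all $h\in C_c^\infty(P)$ with
\[
\operatorname{supp}h\subset\{|z|\leq c_0,\ |r|\leq c_0\},\qquad|\nabla h|\leq c_1,\qquad\|D^2h\|\leq c_2,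
\]
with derivatives taken in the coordinates $(z,r,\theta)$. The set $\mathcal K$ is convex. Fix an integer $m\geq\max(1,c_2)$. Let $V$ be the span of the modes $c\,e^{2\pi ijt/k}$ with $|j|\leq km$ and $c\in\mathbb{C}^{n+1}$, let $W$ be its orthogonal complement in $L^2$, let $W^1=W\cap H^1$, and let $\Pi_V,\Pi_W$ be the orthogonal projections. The operator $L^{-1}:W\to W^1$ is bounded, and its norm as an operator on $W$ satisfies
\begin{equation}\label{eq:contr}
\|L^{-1}\|\,c_2\leq\frac{c_2}{2\pi m}\leq\frac1{2\pi}<1 .
\end{equation}
A \emph{smooth family} in $\mathcal K$ is a smooth function $(\sigma,w)\mapsto h_\sigma(w)$ on $[0,1]\times P$ with $h_\sigma\in\mathcal K$ for all $\sigma$.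

\begin{lemma}\label{lem:w}
For $h\in\mathcal K$ and $v\in V$ the equation
\begin{equation}\label{eq:w}
w=L^{-1}\Pi_W\nabla\hat h(\cdot,v+w)
\end{equation}
has a unique solution $w=w_h(v)\in W$, and it lies in $W^1$. For a smooth family in $\mathcal K$ the map $(\sigma,v)\mapsto w_{h_\sigma}(v)\in W^1$ is smooth.
\end{lemma}

\begin{proof}
The map $u\mapsto\nabla\hat h(\cdot,u)$ is $c_2$-Lipschitz on $L^2$, so by \eqref{eq:contr} the right side of \eqref{eq:w} is a contraction of $W$. Its fixed point lies in the image $W^1$ of $L^{-1}$. For smoothness consider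
\[
\mathcal F(\sigma,v,w)=w-L^{-1}\Pi_W\nabla\hat h_\sigma(\cdot,v+w),\qquad\mathcal F:[0,1]\times V\times W^1\to W^1 .
\]
It is smooth, being built from the inclusions $H^1\subset C^0\subset L^2$, bounded operators, and the map $(\sigma,u)\mapsto\nabla\hat h_\sigma(\cdot,u)$ from $[0,1]\times C^0$ to $C^0$, which is smooth by Taylor's formula with remainder uniform on compact sets. Its derivative in $w$ is $1-K$ with $K\xi=L^{-1}\Pi_W\big(D^2\hat h_\sigma(\cdot,v+w)\xi\big)$. The operator $K$ maps $W$ into $W^1$ and has norm less than $1$ on $W$, so $1-K$ is bijective on $W$. If $\xi-K\xi\in W^1$, then $\xi\in W^1$, so $1-K$ is also bijective on $W^1$, and its inverse is bounded by the open mapping theorem. The implicit function theorem gives a local smooth solution of $\mathcal F=0$, which equals $w_{h_\sigma}(v)$ by uniqueness.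
\end{proof}

Define the \emph{reduced action} $F_h:V\to\mathbb{R}$ by $F_h(v)=\mathcal A_h(v+w_h(v))$. Since $\mathbf e\in V$, equation \eqref{eq:w} says exactly that $\Pi_W\operatorname{grad}\mathcal A_h$ vanishes at $v+w$. Derivatives of $w_h$ take values in $W$, so they do not contribute to the chain rule, and
\begin{equation}\label{eq:gradF}
\nabla F_h(v)=Lv+\mathbf e-\Pi_V\nabla\hat h(\cdot,v+w_h(v))=\operatorname{grad}\mathcal A_h(v+w_h(v)).
\end{equation}
Conversely, if $\operatorname{grad}\mathcal A_h(u)=0$, then $\Pi_Wu$ solves \eqref{eq:w} for $v=\Pi_Vu$. Thus $v\mapsto v+w_h(v)$ is a bijection from the critical points of $F_h$ onto the zeros of $\operatorname{grad}\mathcal A_h$, and the critical values of $F_h$ are the actions of the $k$-orbits of $h$.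

Let $(Tu)(t)=u(t+1)$. This linear isometry of $L^2$ multiplies the mode $j$ by $e^{2\pi ij/k}$, satisfies $T^k=1$, and fixes $i\mathbf e$. It therefore generates an isometric action of $G=\mathbb{Z}_k$ on $V$ and on the complete flat manifold
\[
E=V/\mathbb{Z}\,i\mathbf e .
\]

\begin{lemma}\label{lem:sym}
Let $h\in\mathcal K$.
\begin{enumerate}
\item[(a)] $F_h$ descends to a $G$-invariant function on $E$. If $h$ does not depend on $\theta$, then $F_h(v+i\tau\mathbf e)=F_h(v)$ for all $\tau\in\mathbb{R}$.
\item[(b)] The fixed point set is $E^G=V^G/\mathbb{Z}\,i\mathbf e$, where $V^G$ is the span of the modes with $k\mid j$. At points of $E^G$ the gradient $\nabla F_h$ is tangent to $E^G$. Every critical point of $F_h|_{E^G}$ is a critical point of $F_h$, and every critical value of $F_h|_{E^G}$ is $k$ times the action of a $1$-orbit of $h$.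
\item[(c)] For a smooth family in $\mathcal K$ we have $\partial_\sigma F_{h_\sigma}(v)=-\int_0^k(\partial_\sigma\hat h_\sigma)(t,v+w_{h_\sigma}(v))\,dt$.
\item[(d)] Let $Q_h=\{F_h\leq0\}\subset E$. If $h\leq h'$ in $\mathcal K$, then $Q_h\subset Q_{h'}$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $\tau\in\mathbb{Z}$, or $\tau\in\mathbb{R}$ if $h$ does not depend on $\theta$. Then $\hat h(t,u+i\tau\mathbf e)=\hat h(t,u)$, so $w_h(v+i\tau\mathbf e)=w_h(v)$ by uniqueness. Also $\mathcal A_h(u+i\tau\mathbf e)=\mathcal A_h(u)$, because $L(i\mathbf e)=0$ and $i\mathbf e$ is orthogonal to $Lu$ and to $\mathbf e$. Next, $T$ commutes with $L$ and $\Pi_W$, and $T\nabla\hat h(\cdot,u)=\nabla\hat h(\cdot,Tu)$ because $\hat h$ is $1$-periodic in $t$. Hence $w_h(Tv)=Tw_h(v)$ by uniqueness, and $\mathcal A_h\circ T=\mathcal A_h$.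

(b) If $Tv=v+l\,i\mathbf e$ with $l\in\mathbb{Z}$, then comparing mean values gives $l=0$. Invariance gives $\nabla F_h(Tv)=T\nabla F_h(v)$, so $\nabla F_h(v)\in V^G$ for $v\in V^G$. For a critical point $v\in V^G$ the loop $u=v+w_h(v)$ satisfies $Tu=u$. Then $\gamma_u$ has period $1$ and degree $1$ on $\mathbb{R}/\mathbb{Z}$: it is a $1$-orbit traversed $k$ times.

(c) The term with $\partial_\sigma w_{h_\sigma}(v)\in W$ pairs to zero with $\operatorname{grad}\mathcal A_{h_\sigma}\in V$.

(d) Apply (c) to the family $(1-\sigma)h+\sigma h'$, which lies in the convex set $\mathcal K$. It gives $F_{h'}\leq F_h$.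
\end{proof}

The manifold $E$ is not compact. The following uniform estimate replaces compactness; it reflects the fact that far from $\operatorname{supp}h$ there are no orbits of degree $k$.

\begin{lemma}\label{lem:inf}
There is a compact set $E_0\subset E$ such that $\|\nabla F_h\|\geq1$ on $E\setminus E_0$ for all $h\in\mathcal K$.
\end{lemma}

\begin{proof}
Write $v=\bar v+\tilde v$, where $\bar v=(\bar z,\bar\zeta)$ is the mean value, and $w=w_h(v)$. Note that $Lv=L\tilde v$, $\|\mathbf e\|=\sqrt k$ and $\|\nabla\hat h(\cdot,u)\|\leq c_1\sqrt k$. If $\|L\tilde v\|\geq(c_1+2)\sqrt k$, then \eqref{eq:gradF} gives $\|\nabla F_h(v)\|\geq\sqrt k$. Assume now that $\|L\tilde v\|<(c_1+2)\sqrt k$. By \eqref{eq:w}, $\|Lw\|\leq c_1\sqrt k$. A loop $\xi$ of mean zero satisfies $|\xi(t)|=\big|\frac1k\int_0^k(\xi(t)-\xi(t'))\,dt'\big|\leq\int_0^k|\dot\xi|\leq\sqrt k\,\|L\xi\|$. Hence $|\tilde v(t)+w(t)|\leq c_3:=k(2c_1+2)$ for all $t$. If $|\bar z|>c_0+c_3$ or $|\operatorname{Re}\bar\zeta|>c_0+c_3$, then $\gamma_{v+w}$ avoids $\operatorname{supp}h$, and $\nabla F_h(v)=L\tilde v+\mathbf e$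 with $L\tilde v\perp\mathbf e$ has norm at least $\sqrt k$. The remaining points have $\tilde v$, $\bar z$ and $\operatorname{Re}\bar\zeta$ bounded, while $\operatorname{Im}\bar\zeta$ is taken modulo $\mathbb{Z}$; they form a set with compact closure in $E$.
\end{proof}

\section{Deforming sublevel sets}\label{sec:def}

By a \emph{$G$-deformation retraction} of $X$ onto $X'\subset X$ we mean a homotopy of $G$-equivariant maps $X\to X$ from the identity to a map into $X'$ that fixes $X'$ pointwise. It restricts to a deformation retraction of $X^G$ onto $X'^G$.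

\begin{lemma}\label{lem:retract}
Let $Y$ be a Euclidean space with a linear isometric action of $G$, and let $F:Y\to\mathbb{R}$ be smooth and $G$-invariant with $\|\nabla F\|\geq1$ outside a compact set. Let $c_-<c_+\leq\infty$, and suppose that $F$ has no critical point with $c_-\leq F\leq c_+$. Then there is a $G$-deformation retraction of $\{F\leq c_+\}$ onto $\{F\leq c_-\}$.
\end{lemma}

\begin{proof}
On the closed strip $\Sigma=\{c_-\leq F\leq c_+\}$ the norm $\|\nabla F\|$ is bounded below by a positive constant: by $1$ outside a compact set, and by compactness inside. So the $G$-invariant field $-\nabla F/\|\nabla F\|^2$, defined on the open set of regular points, is bounded on $\Sigma$. Along its local flow $\Phi_t$ the function $F$ decreases at unit speed. A trajectory from $y\in\Sigma$ stays in a compact part of $\Sigma$ as long as $t\leq F(y)-c_-$, so it exists up to that time. Put $\mathrm r_\tau(y)=\Phi_{\tau(F(y)-c_-)}(y)$ on $\Sigma$ and $\mathrm r_\tau(y)=y$ on $\{F\leq c_-\}$ for $\tau\in[0,1]$; the two formulas agree where $F=c_-$.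
\end{proof}

\begin{lemma}\label{lem:family}
Let $Y=E$ or $Y=E^G$. Let $(h_\sigma)_{\sigma\in[0,1]}$ be a smooth family in $\mathcal K$ such that $0$ is a regular value of $F_{h_\sigma}|_Y$ for every $\sigma$.
\begin{enumerate}
\item[(a)] There is an isotopy $\Psi_\sigma$ of $G$-equivariant diffeomorphisms of $Y$ with $\Psi_0=\mathrm{id}$ and $\Psi_\sigma(Q_{h_0}\cap Y)=Q_{h_\sigma}\cap Y$.
\item[(b)] If $h_\sigma$ is nondecreasing in $\sigma$, the inclusion $Q_{h_0}\cap Y\hookrightarrow Q_{h_1}\cap Y$ is a homotopy equivalence.
\end{enumerate}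
\end{lemma}

\begin{proof}
(a) Write $F_\sigma=F_{h_\sigma}|_Y$; by Lemma~\ref{lem:sym}(b) its gradient is the restriction of $\nabla F_{h_\sigma}$. The set of pairs $(\sigma,v)\in[0,1]\times Y$ with $\nabla F_\sigma(v)=0$ is compact by Lemma~\ref{lem:inf}, and $F_\sigma(v)\neq0$ on it; choose $\epsilon>0$ with $|F_\sigma(v)|>\epsilon$ on it. By Lemma~\ref{lem:inf} and compactness again, $\|\nabla F_\sigma\|$ is bounded below by a positive constant on $\{(\sigma,v):|F_\sigma(v)|\leq\epsilon\}$. Let $\psi:\mathbb{R}\to[0,1]$ be smooth, supported in $(-\epsilon,\epsilon)$ and equal to $1$ on $(-\frac\epsilon2,\frac\epsilon2)$. The time-dependent field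
\[
-\psi(F_\sigma)\,\partial_\sigma F_\sigma\,\frac{\nabla F_\sigma}{\|\nabla F_\sigma\|^2}
\]
is smooth and $G$-invariant. It is bounded, since $|\partial_\sigma F_\sigma|\leq k\sup|\partial_\sigma h_\sigma|$ by Lemma~\ref{lem:sym}(c). As $Y$ is complete, the field has a global flow $\Psi_\sigma$. For fixed $v$ the function $\Phi(\sigma)=F_\sigma(\Psi_\sigma v)$ satisfies $\Phi'=(1-\psi(\Phi))\,\partial_\sigma F_\sigma$, so $\Phi'=0$ whenever $|\Phi|<\frac\epsilon2$. If $\Phi$ takes a value in $(-\frac\epsilon2,\frac\epsilon2)$, the set where it takes this value is open and closed, so $\Phi$ is constant; otherwise $\Phi$ never vanishes. In both cases $\Phi(\sigma)\leq0$ if and only if $\Phi(0)\leq0$.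

(b) By Lemma~\ref{lem:sym}(d), the maps $\Psi_\sigma:Q_{h_0}\cap Y\to Q_{h_\sigma}\cap Y\subset Q_{h_1}\cap Y$ form a homotopy from the inclusion to the homeomorphism $\Psi_1$.
\end{proof}

\section{Model Hamiltonians and their orbits}\label{sec:models}

We need compactly supported versions of the functions $\rho(r-p/a)$. The cutoff in the $r$-direction could create new orbits; we control them by making its slope at most a small number $\varepsilon$.

Let $\chi:\mathbb{R}\to[0,1]$ be the function with $\chi=0$ on $(-\infty,0]$, $\chi=1$ on $[1,\infty)$, and $\chi'(x)=\mathrm{const}\cdot e^{-1/(x(1-x))}$ on $(0,1)$. It is smooth and nondecreasing, $\chi(\frac12)=\frac12$ by symmetry, $\chi''>0$ on $(0,\frac12)$ and $\chi''<0$ on $(\frac12,1)$. Let $q=\chi'(\frac12)=\max\chi'\geq1$. Fix $\varepsilon>0$, to be chosen in Section~\ref{sec:proof}. For $a>0$, $0<\delta\leq\frac1{10}$ and $\nu\geq1$ put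
\[
h[a,\delta,\nu](z,r,\theta)=\rho\Big(r-\frac pa\Big)\beta(r),\qquad\rho(x)=\chi\Big(\frac x\delta-1\Big),\qquad\beta(r)=1-\chi\Big(\frac{\varepsilon(r-\nu)}q\Big).
\]
These \emph{model Hamiltonians} depend smoothly on $(a,\delta,\nu)$, take values in $[0,1]$, and satisfy $-\varepsilon\leq\beta'\leq0$. Moreover:
\begin{enumerate}
\item[(M1)] The support lies in the compact subset $\{r-p/a\geq\delta,\ r\leq\nu+q/\varepsilon\}$ of $P_a$.
\item[(M2)] $h[a,\delta,\nu]=1$ on $\{r-p/a\geq2\delta,\ r\leq\nu\}$.
\item[(M3)] $h[a,\delta,\nu]$ does not decrease when $a$ increases, $\delta$ decreases, or $\nu$ increases. For $\delta$, note that $x/\delta-1$ increases as $\delta$ decreases if $x>0$, and is at most $-1$ if $x\leq0$.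
\end{enumerate}
The derivative $\rho'$ vanishes outside $(\delta,2\delta)$, increases strictly on $[\delta,\frac32\delta]$ from $0$ to $q/\delta>1$, and decreases strictly on $[\frac32\delta,2\delta]$ to $0$. So $\rho'=1$ at exactly two points $r_1\in(\delta,\frac32\delta)$ and $r_2\in(\frac32\delta,2\delta)$, and $\rho''(r_1)>0$. Since $\rho'\leq1$ on $[\delta,r_1]$ and $\delta\leq\frac1{10}$,
\begin{equation}\label{eq:signs}
\rho(r_1)\leq r_1-\delta<r_1,\qquad\rho(r_2)\geq\tfrac12>2\delta>r_2 .
\end{equation}
For an integer $j\geq1$ we call $h[a,\delta,\nu]$ \emph{$j$-admissible} if the interval $[\frac ja,\frac{j(1+\varepsilon)}a]$ contains no integer.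

\begin{lemma}\label{lem:orbits}
If $h=h[a,\delta,\nu]$ is $j$-admissible, its $j$-orbits are exactly the curves $t\mapsto(0,r_1,t+\theta_0)$ and $t\mapsto(0,r_2,t+\theta_0)$, $\theta_0\in S^1$. Their actions are $j(r_1-\rho(r_1))>0$ and $j(r_2-\rho(r_2))<0$, respectively.
\end{lemma}

\begin{proof}
We use \eqref{eq:rot}. Degree $j$ in time $j$ means $h_r=\rho'\beta+\rho\beta'=1$, so $\rho'\beta=1+\rho|\beta'|\in[1,1+\varepsilon]$. If $z\neq0$, periodicity forces $jh_p\in\mathbb{Z}$; but $-jh_p=j\rho'\beta/a$ lies in $[\frac ja,\frac{j(1+\varepsilon)}a]$. Hence $z=0$ and $\rho'(r)>0$, so $r<2\delta<\nu$. There $\beta=1$ and $\beta'=0$, and thus $\rho'(r)=1$. Conversely, the listed curves are $j$-orbits. Their action is $jr-j\rho(r)$, and the signs follow from \eqref{eq:signs}.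
\end{proof}

The level $0$ thus separates the two circles of orbits for all admissible parameters at once.

\section{Borel cohomology and representation disks}\label{sec:borel}

From now on $k$ is a prime, and all cohomology is singular cohomology with coefficients in $\mathbb{F}_k$. Let $EG$ be the unit sphere $S^\infty\subset\mathbb{C}^\infty$, on which the generator of $G=\mathbb{Z}_k$ acts by multiplication by $e^{2\pi i/k}$, and let $BG=EG/G$. For a $G$-space $X$ put $X_G=(EG\times X)/G$; this is a fiber bundle over $BG$ with fiber $X$. For a $G$-invariant subset $A\subset X$ the \emph{Borel cohomology} of the pair is $H_G^*(X,A)=H^*(X_G,A_G)$. The following facts are inherited from singular cohomology.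
\begin{enumerate}
\item[(B1)] $H_G^*$ is a contravariant functor for $G$-maps of pairs, is invariant under $G$-homotopies, and has long exact sequences of pairs. By the five lemma, a $G$-map $(X,A)\to(X',A')$ induces an isomorphism if $X\to X'$ and $A\to A'$ are $G$-homotopy equivalences.
\item[(B2)] If $Z\subset A$ is $G$-invariant and its closure lies in the interior of $A$, then restriction $H_G^*(X,A)\to H_G^*(X\setminus Z,A\setminus Z)$ is an isomorphism.
\item[(B3)] If $G$ acts trivially on $S^1$, then $(S^1\times X)_G=S^1\times X_G$, and the K\"unneth formula gives $H_G^*(S^1\times X,S^1\times A)\cong H^*(S^1)\otimes H_G^*(X,A)$. Pullback by the projection $S^1\times X\to X$ is injective, since the projection has an equivariant section.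
\end{enumerate}

We recall the Thom isomorphism. An oriented real vector bundle $\pi:\xi\to B$ of rank $d$ over a CW complex has a unique class $\tau_\xi\in H^d(\xi,\xi\setminus0)$ that restricts to the orientation class on each fiber, and $y\mapsto\pi^*y\cup\tau_\xi$ is an isomorphism $H^i(B)\to H^{i+d}(\xi,\xi\setminus0)$ for all $i\in\mathbb{Z}$. The Euler class $\operatorname{eu}(\xi)\in H^d(B)$ is the pullback of $\tau_\xi$ by the zero section. It is multiplicative under direct sums, and for complex line bundles it is the reduction of the first Chern class, which is additive under tensor products.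

Let $\mathbb{C}_j$ be the complex line on which the generator of $G$ acts by $e^{2\pi ij/k}$, and let $\mathsf u=\operatorname{eu}((\mathbb{C}_1)_G)\in H^2(BG)$. Since $\mathbb{C}_j=\mathbb{C}_1^{\otimes j}$, we have $\operatorname{eu}((\mathbb{C}_j)_G)=j\mathsf u$. \emph{All powers of $\mathsf u$ are nonzero.} Indeed, $w\mapsto w^{\otimes k}$ identifies $BG\to\mathbb{CP}^\infty$ with the unit circle bundle of the $k$-th power of the tautological line bundle. Its Euler class is divisible by $k$, hence zero, and the Gysin sequence shows that the pullback from the polynomial ring $H^*(\mathbb{CP}^\infty)$ to $H^*(BG)$ is injective. The bundle $(\mathbb{C}_1)_G$ is the pullback of the dual of the tautological bundle, so $\mathsf u$ is the pullback of a generator.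

For an orthogonal representation $N$ let $D(N)$ be a closed ball about $0$ and $S(N)$ its boundary sphere. The next lemma is the general form of the obstruction in Example~\ref{ex:toy}, and it is the only place where primality of $k$ is used.

\begin{lemma}\label{lem:thom}
Let $N=N^G\oplus N'$ be an orthogonal representation of real dimension $d$, where $N'=\mathbb{C}_{j_1}\oplus\dots\oplus\mathbb{C}_{j_l}$ with $k\nmid j_i$. Then $H_G^i(D(N),S(N))=0$ for $i<d$, and there is a class in $H_G^d(D(N),S(N))$ with nonzero restriction to $H_G^d(D(N^G),S(N^G))$.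
\end{lemma}

\begin{proof}
By (B1) we may replace $(D(N),S(N))$ by $(N,N\setminus0)$, and likewise for $N^G$. Let $\xi_1=(N^G)_G$, a trivial bundle, $\xi_2=N'_G$, a complex bundle, and $\xi=N_G=\xi_1\oplus\xi_2$. All three are oriented, and the vanishing follows from the Thom isomorphism for $\xi$. Let $\mathrm{pr}_i:\xi\to\xi_i$ be the projections. The product of $\mathrm{pr}_1^*\tau_{\xi_1}\in H^*(\xi,\xi\setminus\xi_2)$ and $\mathrm{pr}_2^*\tau_{\xi_2}\in H^*(\xi,\xi\setminus\xi_1)$ lies in $H^d(\xi,\xi\setminus0)$ and equals $\pm\tau_\xi$ by uniqueness. On $\xi_1$, the map $\mathrm{pr}_1$ is the identity and $\mathrm{pr}_2$ is the bundle projection $\pi$ followed by the zero section of $\xi_2$. So $\tau_\xi$ restricts to $\pm\pi^*\operatorname{eu}(\xi_2)\cup\tau_{\xi_1}$. By the Thom isomorphism for $\xi_1$ this is nonzero if $\operatorname{eu}(\xi_2)=j_1\cdots j_l\,\mathsf u^l\neq0$, which holds because $k$ is a prime not dividing any $j_i$.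
\end{proof}

\section{The pair $(E,Q_h)$ of a model Hamiltonian}\label{sec:pairs}

\begin{proposition}\label{prop:pair}
Let $k$ be a prime, let $h=h[a,\delta,\nu]\in\mathcal K$ be $k$-admissible, and put
\[
d_h=2n\big(km-\lfloor k/a\rfloor\big)+2km+1 .
\]
Then $H_G^i(E,Q_h)=0$ for $i<d_h$, and there is a class $\tau_h\in H_G^{d_h}(E,Q_h)$ with nonzero restriction to $H_G^{d_h}(E^G,Q_h\cap E^G)$.
\end{proposition}

\begin{proof}
\emph{Step 1: splitting off the circle.} Let $V'$ be the orthogonal complement of $\mathbb{R}\,i\mathbf e$ in $V$, let $F'=F_h|_{V'}$ and $Q'=\{F'\leq0\}$. Then $E=S^1\times V'$ with trivial action on $S^1$ and linear action on $V'$. By Lemma~\ref{lem:sym}(a), $F_h$ is the pullback of $F'$, so $Q_h=S^1\times Q'$. By (B3), applied to $(V',Q')$ and to $(V'^G,Q'^G)$, it suffices to prove the proposition for the pair $(V',Q')$. By Lemma~\ref{lem:inf}, $\|\nabla F'\|\geq1$ outside a compact set. The $k$-orbits in Lemma~\ref{lem:orbits} correspond to constant loops $u\in V$. So $F'$ has exactly two critical points, the constants $v_1=(0,r_1)$ and $v_2=(0,r_2)$,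 with $w_h(v_i)=0$, $c:=F'(v_1)>0$ and $F'(v_2)<0$. The point $v_1$ is fixed by $G$.

\emph{Step 2: the Hessian at $v_1$.} Near $v_1\in\mathbb{C}^{n+1}$ we have $\hat h(t,z,\zeta)=\rho(\operatorname{Re}\zeta-\pi|z|^2/a)$. Since $\rho'(r_1)=1$, the second derivative $D^2\hat h(t,v_1)$ is, for every $t$, the operator
\[
S(z,\zeta)=\Big(-\frac{2\pi}az,\ \kappa\operatorname{Re}\zeta\Big),\qquad\kappa=\rho''(r_1)>0,
\]
and $\|S\|\leq c_2$. Acting pointwise on loops, $S$ preserves $V$ and $W$, because $\operatorname{Re}\zeta=\frac12(\zeta+\bar\zeta)$ and conjugation exchanges the modes $j$ and $-j$. For $\xi\in V$, differentiating \eqref{eq:w} shows that $w'=dw_h(v_1)\xi$ solves $w'=L^{-1}\Pi_WS(\xi+w')=L^{-1}Sw'$, so $w'=0$ by \eqref{eq:contr}. Differentiating \eqref{eq:gradF}, we find that the Hessian of $F'$ at $v_1$ is the restriction of $L-S$ to $V'$. The space $V'$ is the orthogonal sum of the following subspaces, each invariant under $L-S$ and $T$.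
\begin{itemize}
\item The $z$-modes $(c\,e^{2\pi ijt/k},0)$, $c\in\mathbb{C}^n$, for $|j|\leq km$. Each is a copy of $\mathbb{C}_j^n$, with eigenvalue $2\pi(\frac jk+\frac1a)$. This is nonzero because $k/a\notin\mathbb{Z}$, and negative exactly for $-km\leq j\leq-\lfloor k/a\rfloor-1$. Since $m\geq c_2\geq2\pi/a$, we have $km\geq\lfloor k/a\rfloor$, and the contribution to the index is $2n(km-\lfloor k/a\rfloor)$.
\item For $1\leq j\leq km$, the loops $(0,\zeta)$ with $\zeta=\zeta_+e^{2\pi ijt/k}+\overline{\zeta_-}\,e^{-2\pi ijt/k}$. Here $\|\zeta\|^2=k(|\zeta_+|^2+|\zeta_-|^2)$, and $T$ multiplies both $\zeta_+$ and $\zeta_-$ by $e^{2\pi ij/k}$. Since $\operatorname{Re}\zeta=\operatorname{Re}\big((\zeta_++\zeta_-)e^{2\pi ijt/k}\big)$ has square integral $\frac k2|\zeta_++\zeta_-|^2$, we get, with $\kappa'=k\kappa/4$,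
\[
\tfrac12\langle(L-S)\zeta,\zeta\rangle=\pi j\big(|\zeta_+|^2-|\zeta_-|^2\big)-\kappa'|\zeta_++\zeta_-|^2 .
\]
This is the Hermitian form in $(\zeta_+,\zeta_-)\in\mathbb{C}^2$ with matrix $\begin{pmatrix}\pi j-\kappa'&-\kappa'\\-\kappa'&-\pi j-\kappa'\end{pmatrix}$ of determinant $-\pi^2j^2<0$. It has one positive and one negative eigenvalue, and the negative eigenspace is a copy of $\mathbb{C}_j$. The total contribution to the index is $2km$.
\item The real line of constants $(0,r)$, fixed by $G$, with eigenvalue $-\kappa$. It contributes $1$.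
\end{itemize}
So $v_1$ is nondegenerate of index $d_h$. Let $N$ and $N_+$ be the sums of the negative and of the positive eigenspaces. The representation $N$ is the sum of a trivial real line and of lines $\mathbb{C}_j$, so it has the form required in Lemma~\ref{lem:thom}.

\emph{Step 3: an equivariant Morse chart.} To keep track of the fixed point set we need Morse coordinates that commute with $G$. By Taylor's formula $F'(v_1+\xi)=c+\langle J(\xi)\xi,\xi\rangle$ with the symmetric operators $J(\xi)=\int_0^1(1-t)D^2F'(v_1+t\xi)\,dt$, and $J_0=J(0)=\frac12(L-S)|_{V'}$ is invertible. For small $\xi$ the operator $\Gamma(\xi)=J_0^{-1}J(\xi)$ is close to the identity; let $\Gamma^{1/2}$ be given by the binomial series. From $J_0\Gamma=J=\Gamma^{\mathsf T}J_0$ we get $J_0\Gamma^l=(\Gamma^l)^{\mathsf T}J_0$ for all $l$, hence $J_0\Gamma^{1/2}=(\Gamma^{1/2})^{\mathsf T}J_0$, and so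
\[
\langle J_0\Gamma^{1/2}\xi,\Gamma^{1/2}\xi\rangle=\langle J_0\Gamma\xi,\xi\rangle=\langle J(\xi)\xi,\xi\rangle .
\]
The map $\xi\mapsto x=|J_0|^{1/2}\Gamma(\xi)^{1/2}\xi$ has invertible derivative $|J_0|^{1/2}$ at $0$, so it is a diffeomorphism from a small ball onto a neighborhood of $0$. It is equivariant because $J(T\xi)=TJ(\xi)T^{-1}$. Write $x=(x_-,x_+)\in N\oplus N_+$ and $s_\pm=|x_\pm|^2$. In these coordinates $G$ acts linearly and orthogonally on $N$ and $N_+$, and $F'=c-s_-+s_+$.

\emph{Step 4: attaching the handle.} Choose $\eta\in(0,c)$ so small that the ellipsoid $\mathcal E=\{s_-+2s_+\leq2\eta\}$ lies in the chart. Let $Q''=\{F'\leq c-\eta\}$ and $D(N)=\{x_+=0,\ s_-\leq\eta\}$. On $D(N)$ we have $F'=c-s_-$, so $D(N)\cap Q''=S(N)$. We construct a $G$-deformation retraction of $V'$ onto $Q''\cup D(N)$ by Milnor's argument. Let $\mu:\mathbb{R}\to[0,\infty)$ be smooth with $\mu(0)>\eta$, $\mu=0$ on $[2\eta,\infty)$ and $-1<\mu'\leq0$. Put $\tilde F=F'-\mu(s_-+2s_+)$ in the chart and $\tilde F=F'$ outside $\mathcal E$. This function is smooth and $G$-invariant, $\tilde F\leq F'$,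 and in the chart
\begin{equation}\label{eq:partials}
\frac{\partial\tilde F}{\partial s_-}=-1-\mu'<0,\qquad\frac{\partial\tilde F}{\partial s_+}=1-2\mu'>0 .
\end{equation}
The retraction is the concatenation of three.

(i) By Lemma~\ref{lem:retract}, $V'$ retracts onto $\{F'\leq c+\eta\}$. This set equals $\{\tilde F\leq c+\eta\}$, because on $\mathcal E$ we have $\tilde F\leq F'\leq c+\frac12(s_-+2s_+)\leq c+\eta$.

(ii) By \eqref{eq:partials}, the only critical point of $\tilde F$ in the chart is $v_1$, where $\tilde F=c-\mu(0)<c-\eta$. Any other critical point is $v_2$, with $F'(v_2)<0<c-\eta$. By Lemma~\ref{lem:retract}, $\{\tilde F\leq c+\eta\}$ retracts onto $\tilde Q=\{\tilde F\leq c-\eta\}$. The set $\tilde Q$ contains $Q''$, and it contains $D(N)$ because $\tilde F\leq\tilde F(v_1)$ on $D(N)$ by \eqref{eq:partials}.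

(iii) A point of $\tilde Q\setminus Q''$ lies in $\mathcal E$ and has $s_+>s_--\eta$. If $x_+\neq0$, move it linearly in time along the segment from $(x_-,x_+)$ to $(x_-,\varsigma x_+)$, where $\varsigma=\big(\max(s_--\eta,0)/s_+\big)^{1/2}<1$. Leave all other points of $\tilde Q$ fixed; they form $Q''\cup D(N)$. The segment stays in $\mathcal E$, and in $\tilde Q$ by \eqref{eq:partials}. Its endpoint lies on $\{F'=c-\eta\}$ if $s_-\geq\eta$ and in $D(N)$ if $s_-\leq\eta$. The homotopy is continuous: if moving points converge to a point with $x_+=0$, their displacement, at most $|x_+|$, tends to $0$; if they converge to a point of $Q''$ with $x_+\neq0$, the limit has $s_+=s_--\eta>0$ and $\varsigma\to1$. The formula involves only the norms $s_\pm$, so it is equivariant.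

\emph{Step 5: cohomology.} Consider the restriction maps
\[
H_G^*(V',Q')\longleftarrow H_G^*(V',Q'')\longrightarrow H_G^*(Q''\cup D(N),Q'')\longrightarrow H_G^*(D(N),S(N)).
\]
The first is an isomorphism by (B1), because $F'$ has no critical value in $[0,c-\eta]$ and Lemma~\ref{lem:retract} retracts $Q''$ onto $Q'$. The second is an isomorphism by (B1) and Step 4. For the third, let $\mathcal R=\{x\in D(N):s_-\geq\eta/4\}$. Radial motion retracts $\mathcal R$ onto $S(N)$ and $Q''\cup\mathcal R$ onto $Q''$, so by (B1) we may replace $Q''$ and $S(N)$ in the second slots by $Q''\cup\mathcal R$ and $\mathcal R$. The closed set $Q''$ lies in the interior of $Q''\cup\mathcal R$ relative to $Q''\cup D(N)$, so (B2) with $Z=Q''\setminus S(N)$ applies. All retractions restrict to fixed point sets, and the fixed sets of $D(N)$ and $S(N)$ are $D(N^G)$ and $S(N^G)$. Hence the same three maps for the fixed point sets are isomorphisms. All maps are induced by inclusions, so the two rows commute with restriction to fixed point sets. Lemma~\ref{lem:thom} now gives both claims for $(V',Q')$.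
\end{proof}

\section{Proof of Theorem~\ref{thm:B}}\label{sec:proof}

Suppose that an isotopy $\varphi_\sigma$ as in Theorem~\ref{thm:B} exists. The inclusion $\varphi_1(P_a)\subset P_{a'}$ persists when $a'$ is enlarged and $a$ is decreased. Since $a>1$, we may assume that
\[
1<a'<a\qquad\text{with $a$ and $a'$ irrational.}
\]

\subsection*{Choice of the data}
Since $a'<a$, there is a prime $k$ with $k(\frac1{a'}-\frac1a)\geq1$, and then $\lfloor k/a'\rfloor>\lfloor k/a\rfloor$. The numbers $k/a$ and $k/a'$ are not integers and $a'>1$, so there is $\varepsilon>0$ with $(1+\varepsilon)/a'<1$ and with no integer in $[\frac ka,\frac{k(1+\varepsilon)}a]$ or $[\frac k{a'},\frac{k(1+\varepsilon)}{a'}]$. Model Hamiltonians are formed with this $\varepsilon$; those with first parameter $a$ or $a'$ are $k$-admissible.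

Let $h=h[a,\frac1{10},1]$, and let $h^\sigma$ be the family of Lemma~\ref{lem:inv}; thus $h^0=h$ and $0\leq h^\sigma\leq1$. By (M1), $\operatorname{supp}h^1\subset\varphi_1(P_a)\subset P_{a'}$. On this compact set $r-p/a'$ is positive and $r$ is bounded, so $\operatorname{supp}h^1\subset\{r-p/a'\geq2\delta',\ r\leq\nu'\}$ for some $\delta'\leq\frac1{10}$ and $\nu'\geq1$. By (M2),
\[
g:=h[a',\delta',\nu']\geq h^1 .
\]
The functions $h$ and $g$ are not comparable, so we compare both with one model that dominates the whole family $h^\sigma$. This is possible because the isotopy stays in $P_+$. On the compact set $\bigcup_\sigma\operatorname{supp}h^\sigma\subset P_+$ we have $r\geq r_0>0$ and $p\leq p_0$. Choose $b>\max(a,2p_0/r_0)$, $\delta''=\min(\delta',r_0/4)$, and $\nu''\geq\nu'$ that bounds $r$ on this set. Then $r-p/b\geq2\delta''$ there, so by (M2) and (M3)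
\[
f:=h[b,\delta'',\nu'']\geq h^\sigma\quad\text{for all }\sigma,\qquad f\geq g .
\]
Joining the parameters linearly gives two smooth paths of model Hamiltonians, from $h$ to $f$ and from $g$ to $f$, which are nondecreasing by (M3). Their first parameters lie in $[a',b]$, and $[\frac1b,\frac{1+\varepsilon}{a'}]\subset(0,1)$. Hence \emph{every Hamiltonian on the two paths is $1$-admissible}.

All functions in the two paths and in the family $h^\sigma$ lie between $0$ and $f$, so they are supported in $\operatorname{supp}f$, and their first and second derivatives are uniformly bounded. Choose $c_0,c_1,c_2$ such that $\mathcal K$ contains all of them, and fix $m$, $V$ and $E$ as in Section~\ref{sec:red}. We abbreviate $Q^G=Q\cap E^G$.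

\subsection*{Transport along the isotopy}
Since $h$ is $k$-admissible, its $k$-orbits have nonzero action by Lemma~\ref{lem:orbits}, and by Lemma~\ref{lem:inv} so do those of each $h^\sigma$. Thus $0$ is a regular value of $F_{h^\sigma}$ on $E$ for all $\sigma$. Lemma~\ref{lem:family}(a) gives an equivariant isotopy $\Psi_\sigma$ of $E$ with $\Psi_0=\mathrm{id}$ and $\Psi_\sigma(Q_h)=Q_{h^\sigma}$. Being equivariant, it preserves $E^G$, and $\Psi_\sigma(Q_h^G)=Q_{h^\sigma}^G$. By Proposition~\ref{prop:pair},
\begin{equation}\label{eq:vanish}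
H_G^i(E,Q_{h^1})\cong H_G^i(E,Q_h)=0\qquad\text{for }i<d_h .
\end{equation}

\subsection*{The fixed point sets}
We claim that the inclusion $Q_{h^1}^G\hookrightarrow Q_g^G$ is a homotopy equivalence. For a Hamiltonian on one of the two paths, the critical values of the reduced action on $E^G$ are $k$ times actions of $1$-orbits by Lemma~\ref{lem:sym}(b), and these are nonzero by Lemma~\ref{lem:orbits} with $j=1$. By Lemma~\ref{lem:family}(b) with $Y=E^G$, the inclusions $Q_h^G\hookrightarrow Q_f^G$ and $Q_g^G\hookrightarrow Q_f^G$ are homotopy equivalences. Since $h^\sigma\leq f$, the compositions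
\[
Q_h^G\xrightarrow{\ \Psi_\sigma\ }Q_{h^\sigma}^G\hookrightarrow Q_f^G,\qquad\sigma\in[0,1],
\]
are defined and form a homotopy that starts at the inclusion $Q_h^G\hookrightarrow Q_f^G$. So the composition for $\sigma=1$ is a homotopy equivalence. Its first arrow is a homeomorphism, hence $Q_{h^1}^G\hookrightarrow Q_f^G$ is a homotopy equivalence. As $h^1\leq g\leq f$, this map factors as $Q_{h^1}^G\hookrightarrow Q_g^G\hookrightarrow Q_f^G$, and the second arrow is a homotopy equivalence; therefore so is the first. This proves the claim. Since $G$ acts trivially on $E^G$, the inclusion is a $G$-homotopy equivalence, and by (B1) restriction $H_G^*(E^G,Q_g^G)\to H_G^*(E^G,Q_{h^1}^G)$ is an isomorphism.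

\subsection*{The contradiction}
Since $Q_{h^1}\subset Q_g$, there is a commutative square of restriction maps
\[
\begin{array}{ccc}
H_G^{d_g}(E,Q_g)&\longrightarrow&H_G^{d_g}(E,Q_{h^1})\\[2pt]
\downarrow&&\downarrow\\[2pt]
H_G^{d_g}(E^G,Q_g^G)&\xrightarrow{\ \cong\ }&H_G^{d_g}(E^G,Q_{h^1}^G).
\end{array}
\]
By Proposition~\ref{prop:pair} for the $k$-admissible function $g$, the class $\tau_g$ in the upper left corner has nonzero image in the lower left corner, hence in the lower right corner. So $H_G^{d_g}(E,Q_{h^1})\neq0$. But
\[
d_h-d_g=2n\big(\lfloor k/a'\rfloor-\lfloor k/a\rfloor\big)>0,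
\]
which contradicts \eqref{eq:vanish}. This proves Theorem~\ref{thm:B}, and with it Theorem~\ref{thm:A}. \qed

\begin{remark}
The hypothesis $a>1$ enters only through the $1$-admissibility of the two paths, and the argument does need it there. For a $k$-admissible model with first parameter $a$, counting the modes with $k\mid j$ in Step 2 of the proof of Proposition~\ref{prop:pair} gives $\dim N^G=2n(m-\lfloor1/a\rfloor)+2m+1$. Steps 4 and 5 hold equally for ordinary cohomology, so the lowest degree in which $H^*(E^G,Q^G)$ is nonzero is $\dim N^G$. This number is the same for all $a>1$, but it differs for $a<1$. So for $k$-admissible models $g\leq f$ with first parameters on different sides of $1$, the inclusion $Q_g^G\hookrightarrow Q_f^G$ is not a homotopy equivalence.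
\end{remark}

\begin{thebibliography}{9}
\bibitem{OS} Yong-Geun Oh, Yasha Savelyev, \emph{Pseudoholomoprhic curves on the $\mathfrak{LCS}$-fication of contact manifolds}, arXiv:2107.03551 (2021).
\end{thebibliography}
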